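\title{Exact fillings of hyperbolic torus bundles by rational homology circles}

\begin{abstract}
We consider a family of hyperbolic torus bundles over the circle that bound rational homology $S^1\times B^3$'s but bound no Stein one. We show that, for every member of the family, the Milnor fillable contact structure has an exact symplectic filling that is a rational homology $S^1\times B^3$. The monodromy $A$ is the square of an integral matrix $B$ of determinant $-1$, and the filling is the quotient of a Liouville domain $[-1,1]\times\mathbf{T}_A$ with two convex ends by a free involution that is built from $B$ and exchanges the ends. We also show that the family consists, up to conjugacy, of all $A\in SL_2(\mathbb{Z})$ of trace greater than $2$ with such a square root, and that every strong filling of a hyperbolic torus bundle by a rational homology $S^1\times B^3$ has a cyclic cover of even degree with disconnected boundary.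
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{A family of torus bundles}
For $A\in GL_2(\mathbb{Z})$, the \emph{mapping torus} of $A$ is the quotient of $\mathbb{R}^2\times\mathbb{R}$ by the group generated by the translations $(p,t)\mapsto(p+m,t)$, $m\in\mathbb{Z}^2$, and by $(p,t)\mapsto(Ap,t-1)$. For $A\in SL_2(\mathbb{Z})$ it is the orientable torus bundle $\mathbf{T}_A$ over $S^1$ with monodromy $A$, and it is called \emph{hyperbolic} if $|\operatorname{tr}A|>2$. One has $H_1(\mathbf{T}_A)=\mathbb{Z}\oplus\operatorname{coker}(A-I)$ and $\det(A-I)=2-\operatorname{tr}A$, so a hyperbolic torus bundle has $b_1=1$.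

For integers $a_1,\dots,a_n\ge2$ put
\[
M(a)=\begin{pmatrix}a&1\\-1&0\end{pmatrix},\qquad A(\mathbf{a})=M(a_1)M(a_2)\cdots M(a_n)\in SL_2(\mathbb{Z}).
\]
A cyclic rotation of $\mathbf{a}$ changes $A(\mathbf{a})$ by a conjugation in $SL_2(\mathbb{Z})$. With the standard (Neumann) convention, $\mathbf{T}_{A(\mathbf{a})}$ is the oriented boundary of the negative-definite plumbing $P_{\mathbf{a}}$ of disk bundles over $S^2$ along one cycle with Euler numbers $-a_1,\dots,-a_n$ in cyclic order; the signs on the cycle are chosen so that the monodromy is $A(\mathbf{a})$ and not $-A(\mathbf{a})$, and for $n=1$ a single sphere is plumbed to itself.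

Let $k\ge0$ and $x_1,\dots,x_{2k+1}\ge0$ be integers, and let $2^{[x]}$ denote $x$ consecutive entries equal to $2$. The family $\mathcal{F}$ consists of the cyclic sequences
\begin{equation}\label{eq:family}
\mathbf{a}=\bigl(3+x_1,2^{[x_2]},3+x_3,2^{[x_4]},\dots,3+x_{2k+1},2^{[x_1]},3+x_2,2^{[x_3]},\dots,3+x_{2k},2^{[x_{2k+1}]}\bigr).
\end{equation}
For $k=0$ these are $(3)$, $(4,2)$, $(5,2,2),\dots$, and $k=1$ begins with $(3,3,3)$. For $\mathbf{a}\in\mathcal{F}$ the bundle $\mathbf{T}_{A(\mathbf{a})}$ is hyperbolic, and $P_{\mathbf{a}}$ is the resolution of an isolated complex surface singularity.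

\subsection*{Contact structures and fillings}
A contact structure on an oriented 3-manifold $Y$ is a plane field $\xi=\ker\alpha$ with $\alpha\wedge d\alpha>0$. The orientation given by $\alpha\wedge d\alpha$ depends only on $\xi$, so contactomorphisms preserve orientation. A \emph{strong filling} of $(Y,\xi)$ is a compact symplectic 4-manifold $(W,\omega)$ with $\partial W=Y$ and a vector field $Z$ near $\partial W$ that satisfies $\mathcal{L}_Z\omega=\omega$, points transversally outward, and has $\xi=\ker(\iota_Z\omega|_{\partial W})$. A \emph{Liouville domain} is a compact manifold $W$ with a 1-form $\lambda$ such that $d\lambda$ is symplectic and the field $Z$ defined by $\iota_Zd\lambda=\lambda$ points outward along $\partial W$. It is a strong filling of $(\partial W,\ker\lambda|_{\partial W})$, called an \emph{exact} filling. Stein domains are Liouville domains, and in complex dimension 2 they have handle decompositions with handles of index at most $2$.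

Let $\Phi$ embed a normal complex surface germ in $(\mathbb{C}^N,0)$ and let $\rho=|\Phi|^2$. For all small $\delta>0$ the level set $\Sigma=\{\rho=\delta\}$ is a closed 3-manifold, oriented as the boundary of $\{\rho\le\delta\}$, and its complex tangencies $T\Sigma\cap JT\Sigma$ form a contact structure. A contact manifold contactomorphic to such a level set is \emph{Milnor fillable}. By a theorem of Caubel, N\'emethi and Popescu-Pampu \cite{CNP}, a Milnor fillable structure on a given oriented 3-manifold is unique up to contactomorphism. For $\mathbf{a}\in\mathcal{F}$ we write $\xi_{can}$ for the Milnor fillable structure on $\mathbf{T}_{A(\mathbf{a})}$.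

A contact structure is \emph{overtwisted} if some embedded disk is tangent to it along the whole boundary circle, and \emph{tight} otherwise. It is \emph{universally tight} if its lift to the universal cover is tight, and \emph{virtually overtwisted} if its lift to some finite cover is overtwisted. The structure $\xi_{can}$ is universally tight.

\subsection*{The question}
A \emph{rational homology circle}, or $\mathbb{Q}S^1\times B^3$, is a compact oriented 4-manifold $W$ with $H_*(W;\mathbb{Q})\cong H_*(S^1\times B^3;\mathbb{Q})$. This is as little homology as a 4-manifold bounded by a hyperbolic torus bundle $Y$ can have: if $W$ had the rational homology of a point, then $H_2(W,Y;\mathbb{Q})\cong H^2(W;\mathbb{Q})$ and $H_1(W;\mathbb{Q})$ would vanish and force $b_1(Y)=0$. The plumbing $P_{\mathbf{a}}$ has $b_1=1$ and $b_2=n$; a rational homology circle keeps the first class and has none of the others. Three facts are known for every $\mathbf{a}\in\mathcal{F}$.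
\begin{itemize}
\item[(i)] $\mathbf{T}_{A(\mathbf{a})}$ bounds a rational homology circle $W$ with $H^3(W)=\mathbb{Z}_2$.
\item[(ii)] Every handle decomposition of a rational homology circle bounded by $\mathbf{T}_{A(\mathbf{a})}$ contains 3-handles. In particular $\mathbf{T}_{A(\mathbf{a})}$ bounds no Stein rational homology circle.
\item[(iii)] No virtually overtwisted tight contact structure on $\mathbf{T}_{A(\mathbf{a})}$ has a strong filling that is a rational homology circle.
\end{itemize}
The question, which comes from \cite{Simone}, concerns the canonical structure: \emph{for which $\mathbf{a}\in\mathcal{F}$ does $(\mathbf{T}_{A(\mathbf{a})},\xi_{can})$ have a strong filling that is a rational homology circle?} Fact (i) removes the smooth obstruction, but (ii) excludes Stein fillings and (iii) excludes a whole class of contact structures, so one might guess that the answer is ``none''. The answer is ``all''.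

\subsection*{Results}
\begin{theorem}\label{thm:main}
Let $\mathbf{a}\in\mathcal{F}$ and $A=A(\mathbf{a})$. There are a matrix $B\in GL_2(\mathbb{Z})$ with $B^2=A$, $\det B=-1$ and $b:=\operatorname{tr}B\ge1$, and a Liouville domain $(W,\lambda)$, such that:
\begin{itemize}
\item[(a)] $(\partial W,\ker\lambda|_{\partial W})$ is contactomorphic to $(\mathbf{T}_A,\xi_{can})$;
\item[(b)] $W$ is an interval bundle over the mapping torus $N_B$ of $B$. It is a rational homology circle with $H_1(W)=\mathbb{Z}\oplus\operatorname{coker}(B-I)$, $|\operatorname{coker}(B-I)|=b$, $H_2(W)=\mathbb{Z}_2$, $H_3(W)=0$ and $H^3(W)=\mathbb{Z}_2$.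
\end{itemize}
\end{theorem}

The construction uses only the square root $B$, and the second theorem shows that $\mathcal{F}$ is exactly its range.

\begin{theorem}\label{thm:range}
For $A\in SL_2(\mathbb{Z})$ with $\operatorname{tr}A>2$ the following are equivalent:
\begin{itemize}
\item[(1)] $A=B^2$ for some $B\in GL_2(\mathbb{Z})$ with $\det B=-1$;
\item[(2)] $\operatorname{tr}A-2=b^2$ for an integer $b\ge1$, and $A\equiv I \pmod b$;
\item[(3)] $A$ is conjugate in $SL_2(\mathbb{Z})$ to $A(\mathbf{a})$ for some $\mathbf{a}\in\mathcal{F}$.
\end{itemize}
\end{theorem}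

The third theorem constrains all rational homology circles with hyperbolic boundary.

\begin{theorem}\label{thm:constraints}
Let $W$ be a rational homology circle whose boundary is a torus bundle $Y=\mathbf{T}_A$ with $|\operatorname{tr}A|>2$. Then:
\begin{itemize}
\item[(a)] the image of $H_1(Y)/\mathrm{tors}\to H_1(W)/\mathrm{tors}$ has even index $d$, and $|\operatorname{tr}A-2|$ is a perfect square;
\item[(b)] $H^3(W)\cong H_1(W,\partial W)$ surjects onto $\mathbb{Z}/d$, so it has at least two elements, and every handle decomposition of $W$ contains 3-handles;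
\item[(c)] if $W$ strongly fills $(Y,\xi)$, then a connected $d$-fold cyclic cover of $W$ strongly fills $d\ge2$ disjoint copies of $(Y,\xi)$.
\end{itemize}
The filling of Theorem~\ref{thm:main} has the smallest possible values $|H^3(W)|=2$ and $d=2$.
\end{theorem}

Theorem~\ref{thm:main} contains fact (i) and Theorem~\ref{thm:constraints} contains fact (ii); the proofs use none of the three facts. Part (c) says where a filling must be sought: it is the quotient of a connected strong filling of at least two copies of $Y$ by a free cyclic action that permutes the boundary components. The simplest candidate for such a cover is $[-1,1]\times Y$ with both ends convex, and Section~\ref{sec:model} carries out this plan for $\mathbf{a}=(3)$. Section~\ref{sec:roots} finds the square roots and proves Theorem~\ref{thm:range}. Section~\ref{sec:domain} builds $W$ from $B$, Section~\ref{sec:cusp} identifies the contact structure on its boundary and completes the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:constraints} proves Theorem~\ref{thm:constraints}.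

\section{A Liouville form with two convex ends, and the case $\mathbf{a}=(3)$}\label{sec:model}

The two ends of $[-1,1]\times Y$ carry opposite orientations of $Y$, so we need a contact form for each orientation. On $\mathbb{R}^2\times\mathbb{R}$, with linear coordinates $u,v$ on $\mathbb{R}^2$ and coordinate $t$ on $\mathbb{R}$, the forms
\[
\alpha_\pm=e^t\,du\pm e^{-t}\,dv\qquad\text{satisfy}\qquad \alpha_\pm\wedge d\alpha_\pm=\pm2\,dt\wedge du\wedge dv .
\]
Interpolate linearly between them: on $X=[-1,1]\times\mathbb{R}^2\times\mathbb{R}$, with coordinate $s$ on the first factor, put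
\begin{equation}\label{eq:lambda}
\lambda=e^t\,du+s\,e^{-t}\,dv .
\end{equation}

\begin{lemma}\label{lem:model}
The form $d\lambda$ is symplectic, and the field defined by $\iota_Zd\lambda=\lambda$ is $Z=\partial_t+2s\,\partial_s$, which points outward along both components $\{s=\pm1\}$ of $\partial X$. The form $\lambda$ is preserved by all translations of $\mathbb{R}^2$ and, for every $\kappa>0$, by the two maps
\[
g^\pm_\kappa(s,u,v,t)=(\pm s,\ \kappa u,\ \pm\kappa^{-1}v,\ t-\log\kappa).
\]
\end{lemma}

\begin{proof}
We have $d\lambda=e^t\,dt\wedge du+e^{-t}\,ds\wedge dv-se^{-t}\,dt\wedge dv$. In the square only the product of the first two terms survives, since the third shares $dt$ with the first and $dv$ with the second. Thus $(d\lambda)^2=2\,dt\wedge du\wedge ds\wedge dv\neq0$. Contracting with $Z$ gives $e^t\,du+2se^{-t}\,dv-se^{-t}\,dv=\lambda$. Finally,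
\[
(g^\pm_\kappa)^*\lambda=e^t\kappa^{-1}\cdot\kappa\,du+(\pm s)\,e^{-t}\kappa\cdot(\pm\kappa^{-1})\,dv=\lambda.\qedhere
\]
\end{proof}

Let $A\in SL_2(\mathbb{Z})$ have trace greater than $2$, so that its eigenvalues $\kappa>1$ and $\kappa^{-1}$ are positive, and take for $u,v$ linear forms with $u(Ap)=\kappa u(p)$ and $v(Ap)=\kappa^{-1}v(p)$. Then $g^+_\kappa$ is the map $(s,p,t)\mapsto(s,Ap,t-\log\kappa)$, and the quotient of $X$ by $\mathbb{Z}^2$ and $g^+_\kappa$ is a Liouville domain $[-1,1]\times\mathbf{T}_A$ with two convex ends, of the type considered by McDuff, Geiges and Mitsumatsu. It is not yet what we want: its boundary is disconnected and $H_3=\mathbb{Z}$. Both defects disappear if we can divide by a symmetry that exchanges the ends, and Lemma~\ref{lem:model} offers the maps $g^-_\mu$. Such a map normalizes the lattice $\mathbb{Z}^2$ when its linear part, which has eigenvalues $\mu$ and $-\mu^{-1}$, is an integral matrix $B$, necessarily of determinant $-1$. Since $(g^-_\mu)^2=g^+_{\mu^2}$, it induces an involution of $[-1,1]\times\mathbf{T}_A$ when $B^2=A$.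

\begin{example}\label{ex:three}
Let $\mathbf{a}=(3)$. Then
\[
A=\begin{pmatrix}3&1\\-1&0\end{pmatrix},\qquad B=A-I=\begin{pmatrix}2&1\\-1&-1\end{pmatrix},\qquad B^2=A,\qquad\det B=-1 .
\]
Let $\mu=(1+\sqrt5)/2$, so $\mu^2=\mu+1$, $\mu^{-1}=\mu-1$ and $\mu^{-2}=2-\mu$. For $u(p)=p_1+\mu^{-2}p_2$ and $v(p)=p_1+\mu^2p_2$ we find
\begin{align*}
u(Bp)&=(2-\mu^{-2})p_1+(1-\mu^{-2})p_2=\mu p_1+\mu^{-1}p_2=\mu\,u(p),\\
v(Bp)&=(2-\mu^2)p_1+(1-\mu^2)p_2=-\mu^{-1}p_1-\mu p_2=-\mu^{-1}v(p).
\end{align*}
So $\beta=g^-_\mu$ is the map $(s,p,t)\mapsto(-s,Bp,t-\log\mu)$. The quotient $W$ of $X$ by $\mathbb{Z}^2$ and $\beta$ is a Liouville domain whose boundary is one copy of $\mathbf{T}_A$, and it retracts onto the slice $s=0$, which is the mapping torus $N_B$. Since $\det(B-I)=-1$, the fiber dies in $H_1$, and $H_1(W)=\mathbb{Z}$ is generated by $\beta$. Since $\det B=-1$, the closed 3-manifold $N_B$ is not orientable, so $b_3=0$, and $\chi(N_B)=0$ gives $b_2=0$. Hence $W$ is a rational homology circle. Since $\det(A-I)=-1$, the group $H_1(\partial W)=\mathbb{Z}$ is generated by $\beta^2$, and its image in $H_1(W)$ has index $2$.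
\end{example}

Three tasks remain: to find $B$ for every $\mathbf{a}\in\mathcal{F}$, to compute the topology of $W$ in general, and to prove that the contact structure on $\partial W$ is $\xi_{can}$. The last is already needed for $\mathbf{a}=(3)$.

\section{Square roots of determinant $-1$}\label{sec:roots}

In \eqref{eq:family} each $x_i$ occurs twice, once as $3+x_i$ and once as $2^{[x_i]}$, so $A(\mathbf{a})$ is not visibly a square. It becomes one after passing from the matrices $M(a)$ to the matrices of ordinary continued fractions. Put
\[
R(c)=\begin{pmatrix}c&1\\1&0\end{pmatrix},\qquad D=\begin{pmatrix}1&1\\0&-1\end{pmatrix},\qquad \det R(c)=-1,\qquad D^2=I .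
\]

\begin{lemma}\label{lem:block}
For integers $x,y\ge0$ we have $M(3+x)M(2)^y=D\,R(x+1)R(y+1)\,D^{-1}$.
\end{lemma}

\begin{proof}
The matrix $M(2)-I=\left(\begin{smallmatrix}1&1\\-1&-1\end{smallmatrix}\right)$ has square zero, so $M(2)^y=\left(\begin{smallmatrix}1+y&y\\-y&1-y\end{smallmatrix}\right)$ and
\[
M(3+x)M(2)^y=\begin{pmatrix}xy+x+2y+3&xy+2y+1\\-y-1&-y\end{pmatrix}.
\]
On the other side,
\[
D\,R(x+1)R(y+1)=D\begin{pmatrix}xy+x+y+2&x+1\\y+1&1\end{pmatrix}=\begin{pmatrix}xy+x+2y+3&x+2\\-y-1&-1\end{pmatrix}.
\]
Right multiplication by $D^{-1}=D$ keeps the first column and replaces the second by the first minus the second, which gives the matrix above.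
\end{proof}

\begin{proposition}\label{prop:root}
Let $\mathbf{a}$ be given by \eqref{eq:family}, and put $B_0=R(x_1+1)R(x_2+1)\cdots R(x_{2k+1}+1)$ and $B=DB_0D^{-1}$. Then $B^2=A(\mathbf{a})$, $\det B=-1$ and $\operatorname{tr}B\ge1$.
\end{proposition}

\begin{proof}
The sequence $\mathbf{a}$ is a string of $2k+1$ blocks $(3+x_i,2^{[x_j]})$, and the $4k+2$ indices, read in order, are $1,2,\dots,2k+1,1,2,\dots,2k+1$. Applying Lemma~\ref{lem:block} to each block gives $A(\mathbf{a})=DB_0^2D^{-1}=B^2$. The determinant of $B$ is $(-1)^{2k+1}=-1$. All factors of $B_0$ have nonnegative entries and upper left entry at least $1$, so the same holds for $B_0$, and $\operatorname{tr}B=\operatorname{tr}B_0\ge1$.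
\end{proof}

The odd number of parameters $x_i$ is used exactly here: a word of even length in the matrices $R(c)$ has determinant $+1$. We record a fact that is used repeatedly. If $\det B=-1$ and $b=\operatorname{tr}B\ge1$, the characteristic polynomial $x^2-bx-1$ has roots $\mu>1$ and $-\mu^{-1}$, and
\begin{equation}\label{eq:irrational}
\mu\notin\mathbb{Q},
\end{equation}
because $b^2+4$ is not a square: if $b^2+4=c^2$ with $c>b$, then $c\equiv b\pmod2$, so $c^2\ge(b+2)^2>b^2+4$.

For the converse of Proposition~\ref{prop:root} we must write a given $B$, up to conjugacy, as a product of matrices $R(c)$ with $c\ge1$. The numbers $c$ will be one period of the continued fraction of the slope of an eigenvector. Recall that an irrational $\theta$ has an expansion $\theta=[c_1,c_2,\dots]$ with $c_1\in\mathbb{Z}$ and $c_j\ge1$ for $j\ge2$. Its complete quotients $\theta_j=[c_j,c_{j+1},\dots]$ exceed $1$ for $j\ge2$, and its convergents $p_n/q_n$ are given by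
\[
C_n:=R(c_1)\cdots R(c_n)=\begin{pmatrix}p_n&p_{n-1}\\q_n&q_{n-1}\end{pmatrix}.
\]
As a M\"obius map $C_n$ sends $\theta_{n+1}$ to $\theta$. The denominators $q_n$ are nondecreasing and unbounded, $q_n-q_{n-1}\ge q_{n-2}$, and $|p_n-\theta q_n|<1$. We use \cite[Theorem 172]{HW}: \emph{if $\theta=(P\zeta+P')/(Q\zeta+Q')$ with $\zeta>1$ and integers $P,P',Q,Q'$ such that $Q>Q'>0$ and $PQ'-P'Q=\pm1$, then $P'/Q'$ and $P/Q$ are consecutive convergents of $\theta$.} The fractions are in lowest terms with positive denominators, so the matrix $\left(\begin{smallmatrix}P&P'\\Q&Q'\end{smallmatrix}\right)$ equals some $C_m$.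

\begin{proof}[Proof of Theorem~\ref{thm:range}]
Write $\tau=\operatorname{tr}A$.

(1)$\Rightarrow$(2). Let $b=\operatorname{tr}B$. By the Cayley--Hamilton theorem $A=B^2=bB+I$, so $\tau=b^2+2$. As $\tau>2$ we have $b\ne0$, and after replacing $B$ by $-B$ we have $b\ge1$. The formula $A=bB+I$ gives $A\equiv I\pmod b$.

(2)$\Rightarrow$(1). The matrix $B=(A-I)/b$ is integral. From $A^2=\tau A-I$ we get $B^2=(A^2-2A+I)/b^2=(\tau-2)A/b^2=A$, and $\det B=\det(A-I)/b^2=(2-\tau)/b^2=-1$.

(3)$\Rightarrow$(1). Conjugate the matrix $B$ of Proposition~\ref{prop:root}.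

(1)$\Rightarrow$(3). As above we may assume $b=\operatorname{tr}B\ge1$. Let $(g,h)$ be the bottom row of $B$. By \eqref{eq:irrational} we have $g\neq0$, since a triangular integral matrix has integral eigenvalues. So the eigenvector for $\mu$ can be scaled to $(\theta,1)^T$, with $g\theta+h=\mu$, and $\theta$ is irrational. With the notation above, the bottom row of $BC_n$ is $(Q,Q')$, where
\[
Q=gp_n+hq_n=\mu q_n+g(p_n-\theta q_n),\qquad Q'=\mu q_{n-1}+g(p_{n-1}-\theta q_{n-1}).
\]
The terms with factor $g$ are bounded by $|g|$. Hence $Q'\ge\mu q_{n-1}-|g|$, $Q-Q'\ge\mu q_{n-2}-2|g|$ and $Q-q_n\ge(\mu-1)q_n-|g|$, and we fix $n\ge2$ so large that all three bounds are positive. As a M\"obius map $B$ fixes $\theta$, so $BC_n$ sends $\theta_{n+1}>1$ to $\theta$, and $\det BC_n=\pm1$. The theorem quoted above gives $BC_n=C_m$ for some $m$. Then $q_m=Q>q_n$, and since the denominators are nondecreasing, $m>n$. Therefore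
\[
C_n^{-1}BC_n=C_n^{-1}C_m=R(c_{n+1})\cdots R(c_m).
\]
Taking determinants, $(-1)^{m-n}=-1$, so $m-n=2k+1$ is odd. Put $x_i=c_{n+i}-1\ge0$ and let $\mathbf{a}$ be the sequence \eqref{eq:family}. Then $C_n^{-1}BC_n$ is the matrix $B_0$ of Proposition~\ref{prop:root}, and $G=DC_n^{-1}$ satisfies $GAG^{-1}=A(\mathbf{a})$. If $\det G=-1$, replace $G$ by $GB$; this has determinant $1$ and conjugates $A$ in the same way, because $B$ commutes with $A$.
\end{proof}

\begin{example}
The congruence in (2) does not follow from the condition on the trace. The matrices $A((4,2))=\left(\begin{smallmatrix}7&4\\-2&-1\end{smallmatrix}\right)$ and $A((6))=\left(\begin{smallmatrix}6&1\\-1&0\end{smallmatrix}\right)$ both have trace $2^2+2$. The first is congruent to $I$ modulo $2$ and is the square of $\left(\begin{smallmatrix}3&2\\-1&-1\end{smallmatrix}\right)$. The second is not congruent to $I$ modulo $2$, so it has no square root of determinant $-1$.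
\end{example}

\section{The Liouville domain of a square root}\label{sec:domain}

In this section and the next, $B\in GL_2(\mathbb{Z})$ has $\det B=-1$ and $b=\operatorname{tr}B\ge1$, its eigenvalues are $\mu>1$ and $-\mu^{-1}$, and $A=B^2$. By \eqref{eq:irrational}, $K=\mathbb{Q}(\mu)$ is a real quadratic field; write $x\mapsto x'$ for its Galois conjugation, so $\mu'=-\mu^{-1}$. Choose a nonzero row vector $u\in K^2$ with $uB=\mu u$ and let $v=u'$. Conjugating the equation gives $vB=-\mu^{-1}v$. The vectors $u,v$ belong to different eigenvalues, so they are independent linear coordinates on $\mathbb{R}^2$. (Any eigenvectors would do here; the choice $v=u'$ is made for Section~\ref{sec:cusp}.)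

In these coordinates the map $\beta(s,p,t)=(-s,Bp,t-\log\mu)$ of $X$ is $g^-_\mu$. Let $\Gamma$ be the group generated by $\beta$ and the translations by $\mathbb{Z}^2$. Conjugation by $\beta$ sends the translation by $m$ to the translation by $Bm$, so $\Gamma\cong\mathbb{Z}^2\rtimes_B\mathbb{Z}$. Let $\Gamma_0\subset\Gamma$ be the subgroup of index $2$ generated by $\mathbb{Z}^2$ and $\beta^2$; it acts on $\mathbb{R}^2\times\mathbb{R}$ by translations and by $(p,t)\mapsto(Ap,t-2\log\mu)$. Put
\[
W=X/\Gamma,\qquad Y=(\mathbb{R}^2\times\mathbb{R})/\Gamma_0,\qquad\alpha=\alpha_+=e^t\,du+e^{-t}\,dv .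
\]

\begin{proposition}\label{prop:domain}
The form $\lambda$ of \eqref{eq:lambda} makes $W$ a Liouville domain with $(\partial W,\lambda|_{\partial W})=(Y,\alpha)$, and $W$ has the properties in Theorem~\ref{thm:main}(b).
\end{proposition}

\begin{proof}
On the factor $\mathbb{R}^2\times\mathbb{R}$ the group $\Gamma$ acts as the deck group of the mapping torus $N_B$, after rescaling $t$. So it acts on $X$ freely, properly discontinuously and with compact quotient, and the projection $X\to\mathbb{R}^2\times\mathbb{R}$ descends to a bundle $W\to N_B$ with fiber $[-1,1]$. By Lemma~\ref{lem:model}, $\lambda$ descends to $W$ and makes it a Liouville domain, oriented by $(d\lambda)^2$. The map $\beta$ exchanges the two components of $\partial X$ and the stabilizer of $\{s=1\}$ is $\Gamma_0$, so $\partial W=\{s=1\}/\Gamma_0=Y$, where $\lambda$ restricts to $\alpha$.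

The bundle $W$ is homotopy equivalent to $N_B$, whose homology is computed by the Wang sequence
\[
\cdots\to H_i(T^2)\xrightarrow{B_*-1}H_i(T^2)\to H_i(N_B)\to H_{i-1}(T^2)\xrightarrow{B_*-1}H_{i-1}(T^2)\to\cdots .
\]
On $H_0(T^2)$ the map $B_*-1$ is $0$. On $H_1(T^2)$ it is $B-I$, whose determinant is the value $-b\ne0$ of $x^2-bx-1$ at $x=1$; so it is injective with cokernel of order $b$. On $H_2(T^2)$ it is multiplication by $\det B-1=-2$. Hence $H_1(W)$ is an extension of $\mathbb{Z}$ by $\operatorname{coker}(B-I)$, which splits; $H_2(W)$ is an extension of $\ker(B-I)=0$ by $\operatorname{coker}(-2)=\mathbb{Z}_2$; $H_3(W)=\ker(-2)=0$; and $H_4(W)=0$. So $W$ is a rational homology circle, and $H^3(W)=\operatorname{Hom}(H_3(W),\mathbb{Z})\oplus\operatorname{Ext}(H_2(W),\mathbb{Z})=\mathbb{Z}_2$.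
\end{proof}

The uniqueness theorem for Milnor fillable structures concerns oriented manifolds, so we must compare the orientation of $Y$ given by $\alpha\wedge d\alpha$ with that of $\mathbf{T}_A$. The square root makes the comparison independent of all conventions.

\begin{lemma}\label{lem:orientation}
The manifold $Y$ has an orientation-reversing diffeomorphism. With either orientation it is orientation-preservingly diffeomorphic to $\mathbf{T}_A$, whichever orientation $\mathbf{T}_A$ is given and whether its gluing map is taken to be $A$ or $A^{-1}$.
\end{lemma}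

\begin{proof}
The map $(p,t)\mapsto(Bp,t)$ normalizes $\mathbb{Z}^2$ and commutes with $\beta^2$, so it descends to $Y$; it reverses orientation because $\det B=-1$. After rescaling $t$, the manifold $Y$ is the mapping torus of $A$, and $(p,t)\mapsto(p,-t)$ identifies this with the mapping torus of $A^{-1}$. If a diffeomorphism $Y\to\mathbf{T}_A$ reverses orientation, compose it with the first map.
\end{proof}

Coorientations play no role either: $(p,t)\mapsto(-p,t)$ descends to $Y$ and sends $\alpha$ to $-\alpha$.

\section{The boundary is Milnor fillable}\label{sec:cusp}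

We must produce a normal surface singularity whose link, with its complex tangencies, is $(Y,\ker\alpha)$. The group $\Gamma_0$ acts holomorphically on a product of two half planes, and the quotient is completed by a cusp singularity. An explicit function $\psi$ on the quotient has level sets $(Y,\ker\alpha)$. The difficulty is that Milnor fillability is defined by the function $\rho=|\Phi|^2$, which we cannot write down, so the level sets of $\psi$ and $\rho$ have to be joined through a family of contact hypersurfaces.

\subsection*{The cusp}
Let $\mathcal{M}=u(\mathbb{Z}^2)\subset K$. The map $u$ is injective on $\mathbb{Z}^2$: if $u(m)=0$ with $m=(m_1,m_2)\neq0$, then $u$ is proportional to the rational vector $(m_2,-m_1)$, and $uB=\mu u$ would make $\mu$ rational. So $\mathcal{M}$ is a subgroup of rank $2$, and $v(m)=u(m)'$ for $m\in\mathbb{Z}^2$. Also $\mu\mathcal{M}=u(B\mathbb{Z}^2)=\mathcal{M}$. The number $\varepsilon=\mu^2$ is a unit with $\varepsilon'=\mu^{-2}$; it is \emph{totally positive}, meaning $\varepsilon>0$ and $\varepsilon'>0$, and $\varepsilon\mathcal{M}=\mathcal{M}$. In Example~\ref{ex:three},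 $\mathcal{M}=\mathbb{Z}+\mathbb{Z}\mu$.

Let $\mathbb{H}$ be the upper half plane, and write points of $\mathbb{H}^2$ as $z_1=u+iy_1$, $z_2=v+iy_2$; the names of the real parts are chosen on purpose. The group $G=\mathcal{M}\rtimes\langle\varepsilon\rangle$ acts on $\mathbb{H}^2$ by $(z_1,z_2)\mapsto(\varepsilon^jz_1+m,\ \varepsilon'^jz_2+m')$. It preserves $y_1y_2$ because $\varepsilon\varepsilon'=1$. Write
\begin{equation}\label{eq:polar}
y_1=\sqrt{c}\,e^{-t},\qquad y_2=\sqrt{c}\,e^{t},\qquad c=y_1y_2 .
\end{equation}
In the coordinates $(u,v,t,c)$ the element $m=u(n)\in\mathcal{M}$ adds $(u(n),v(n))$ to $(u,v)$, and $\varepsilon$ acts by $(u,v,t)\mapsto(\mu^2u,\mu^{-2}v,t-2\log\mu)$. This is the action of $\Gamma_0$ on $\mathbb{R}^2\times\mathbb{R}$, so $G$ acts freely and $\mathbb{H}^2/G=Y\times(0,\infty)$. We use the following result of Hirzebruch \cite[\S2]{Hirzebruch}; see also \cite[Ch.~II]{vdG}.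

\begin{theorem}\label{thm:hirzebruch}
Add to $\mathbb{H}^2/G$ a point $\infty$ with the basis of neighborhoods $U_C=\{y_1y_2>C\}/G\cup\{\infty\}$. The result is a normal complex surface $S$. It has a resolution $\pi\colon\widetilde{S}\to S$ with compact exceptional set $E=\pi^{-1}(\infty)$. Near every $q\in E$ there are holomorphic coordinates $(w_1,w_2)$ in which $E=\{w_1w_2=0\}$ and, off $E$,
\[
2\pi iz_1\equiv m_1\log w_1+m_2\log w_2,\qquad 2\pi iz_2\equiv m_1'\log w_1+m_2'\log w_2,
\]
where $m_1,m_2$ is a $\mathbb{Z}$-basis of $\mathcal{M}$ consisting of totally positive numbers.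
\end{theorem}

The congruence is modulo the vectors $2\pi i(m,m')$, $m\in\mathcal{M}$, and absorbs the choice of logarithms. Taking real parts gives
\begin{equation}\label{eq:log}
y_1=-\frac{1}{2\pi}\bigl(m_1\log|w_1|+m_2\log|w_2|\bigr),\qquad y_2=-\frac{1}{2\pi}\bigl(m_1'\log|w_1|+m_2'\log|w_2|\bigr).
\end{equation}
The closure of $U_C$ is $Y\times[C,\infty)\cup\{\infty\}$. It is compact, since the complement of any $U_{C'}$ in it is contained in $Y\times[C,C']$.

\subsection*{Two plurisubharmonic functions}
For a smooth real function $F$ on a complex surface let $\eta_F=-dF\circ J$. The function $F$ is \emph{strictly plurisubharmonic} if $d\eta_F(V,JV)>0$ for all tangent vectors $V\ne0$. This condition is preserved by convex combinations. If it holds and $\Sigma$ is a regular level set of $F$, then $\ker(\eta_F|_\Sigma)=T\Sigma\cap JT\Sigma$ is a complex line on which $d\eta_F$ is positive, so the complex tangencies of $\Sigma$ are a contact structure.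

Let $\Phi$ embed a neighborhood $S_0$ of $\infty$ in $\mathbb{C}^N$ with $\Phi(\infty)=0$, and let $\rho=|\Phi|^2$. Off $\infty$ the map $\Phi$ is a holomorphic immersion and $d\eta_\rho$ is $4$ times the pullback of the standard K\"ahler form, so $\rho$ is strictly plurisubharmonic on $S_0\setminus\{\infty\}$. The second function is
\[
\psi=\frac{1}{y_1y_2}=e^{\varphi},\qquad\varphi=-\log y_1-\log y_2 ,
\]
which descends to $S\setminus\{\infty\}$ and tends to $0$ at $\infty$.

\begin{lemma}\label{lem:psi}
The function $\psi$ is strictly plurisubharmonic, and for every $\delta>0$ the level set $\{\psi=\delta\}$ with its complex tangencies is $(Y,\ker\alpha)$.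
\end{lemma}

\begin{proof}
Since $dy_1\circ J=du$ and $dy_2\circ J=dv$,
\[
\eta_\varphi=\frac{du}{y_1}+\frac{dv}{y_2},\qquad d\eta_\varphi=\frac{du\wedge dy_1}{y_1^2}+\frac{dv\wedge dy_2}{y_2^2},
\]
so $\varphi$ is strictly plurisubharmonic. Next, $\eta_\psi=e^\varphi\eta_\varphi$ gives $d\eta_\psi=e^\varphi(d\eta_\varphi+d\varphi\wedge\eta_\varphi)$, and $(d\varphi\wedge\eta_\varphi)(V,JV)=d\varphi(V)^2+d\varphi(JV)^2\ge0$. The level set is $Y\times\{1/\delta\}$, and by \eqref{eq:polar} the form $\eta_\varphi$ restricts on it to $\sqrt{\delta}\,(e^t\,du+e^{-t}\,dv)=\sqrt{\delta}\,\alpha$.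
\end{proof}

\subsection*{No critical points near the cusp}
To interpolate we need that no convex combination of $\rho$ and $\psi$ has a critical point near $\infty$. The natural argument joins such critical points to $\infty$ by a curve along which both functions must increase. Real-analytic curve selection is not available, because by \eqref{eq:log} the function $\psi$ decays along $E$ like the inverse square of a logarithm and is not analytic there. It is, however, a rational function of $\log|w_1|$ and $\log|w_2|$, and this is tame enough.

We recall the setting \cite{vdD}. A \emph{structure} on $\mathbb{R}$ is a collection of subsets of the spaces $\mathbb{R}^n$, called \emph{definable}, that contains all semialgebraic sets and is closed under finite unions, complements, products and coordinate projections. A map is definable if its graph is. Sets described from definable data by equations, inequalities and quantifiers over $\mathbb{R}$ are definable; so compositions, inverses and partial derivatives of definable maps are definable. The structure is \emph{o-minimal} if every definable subset of $\mathbb{R}$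 is a finite union of points and intervals. Two standard facts hold in an o-minimal structure \cite{vdD}.
\begin{itemize}
\item[(O1)] A definable function on $(0,1)$ is $C^1$ on $(0,r_0)$ for some $r_0>0$ (part of the monotonicity theorem in its $C^1$ form).
\item[(O2)] (Curve selection.) If $\mathcal{B}\subset\mathbb{R}^n$ is definable and $q\in\overline{\mathcal{B}}\setminus\mathcal{B}$, there is a definable continuous map $\gamma\colon(0,1)\to\mathcal{B}$ with $\gamma(r)\to q$ as $r\to0$.
\end{itemize}
Let $\mathbb{R}_{an,\exp}$ be the smallest structure that contains the graph of $\exp$ and the graphs of the restrictions to $[-1,1]^n$ of functions real analytic near $[-1,1]^n$. It is o-minimal \cite{DMM}.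

\begin{lemma}\label{lem:increasing}
Let $g\colon(0,1)\to(0,\infty)$ be definable in an o-minimal structure, with $g(r)\to0$ as $r\to0$. Then $g'>0$ on some interval $(0,r_1)$.
\end{lemma}

\begin{proof}
By (O1), $g$ is $C^1$ near $0$. The set where $g'>0$ is a finite union of points and intervals, so either it or its complement contains an interval $(0,r_1)$. In the second case $g$ is nonincreasing on $(0,r_1)$, so $g(r)\ge g(r_1/2)>0$ for $r<r_1/2$, which contradicts $g(r)\to0$.
\end{proof}

\begin{lemma}\label{lem:nocrit}
There is a $C>0$ with $\overline{U_C}\subset S_0$ such that $(1-\sigma)\,d\psi+\sigma\,d\rho\neq0$ at every point of $U_C\setminus\{\infty\}$, for every $\sigma\in[0,1]$.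
\end{lemma}

\begin{proof}
Call a point of $S_0\setminus\{\infty\}$ \emph{bad} if $(1-\sigma)\,d\psi+\sigma\,d\rho=0$ there for some $\sigma\in[0,1]$. Suppose that bad points converge to $\infty$. Since $\pi$ is proper and biholomorphic off $E$, their lifts accumulate at a point $q\in E$. Let $Q\subset\mathbb{C}^2=\mathbb{R}^4$ be a small closed cube centered at $q$ in the coordinates $(w_1,w_2)$. The map $\Phi\circ\pi$ is holomorphic, so $\rho\circ\pi$ is real analytic near $Q$, and its restriction to $Q$ is definable in $\mathbb{R}_{an,\exp}$. On $Q\setminus E$ the function $\psi\circ\pi$ is definable by \eqref{eq:log}, since $\log$ is the inverse of $\exp$. Hence the set $\mathcal{B}$ of interior points of $Q$, off $E$, that lie over bad points is definable: it is the projection of the set of pairs (point, $\sigma$) that solve four equations in the partial derivatives of the two functions. We have $q\in\overline{\mathcal{B}}\setminus\mathcal{B}$. By (O2) there is a definable curve $\gamma$ in $\mathcal{B}$ that tends to $q$, and by (O1), applied to its coordinates, it is $C^1$ near $r=0$. The functions $\rho(\pi\gamma(r))$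 and $\psi(\pi\gamma(r))$ are definable and positive, and they tend to $0$ because $\pi\gamma(r)\to\infty$. By Lemma~\ref{lem:increasing} both have positive derivative for small $r$. So every convex combination of $d\psi$ and $d\rho$ is positive on the velocity vector of $\pi\gamma$, although $\pi\gamma(r)$ is bad. This contradiction shows that some $U_C$ contains no bad point, and increasing $C$ gives $\overline{U_C}\subset S_0$.
\end{proof}

\subsection*{The interpolation}
\begin{proposition}\label{prop:milnor}
The contact manifold $(Y,\ker\alpha)$ is Milnor fillable.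
\end{proposition}

\begin{proof}
Take $C$ from Lemma~\ref{lem:nocrit} and let $F_\sigma=(1-\sigma)\psi+\sigma\rho$ for $\sigma\in[0,1]$. On $U_C\setminus\{\infty\}$ each $F_\sigma$ is positive, strictly plurisubharmonic and without critical points, and it extends continuously by $F_\sigma(\infty)=0$. Choose $\delta>0$ such that
\begin{itemize}
\item[(a)] $\delta<F_\sigma$ on $\partial U_{2C}=Y\times\{2C\}$ for all $\sigma$, which is possible by compactness;
\item[(b)] $\{\rho\le\delta\}\subset U_{2C}$, which is possible because $\Phi$ is a homeomorphism onto its image;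
\item[(c)] $\delta$ is small enough for the definition of the Milnor fillable structure of $(S,\infty)$.
\end{itemize}
Let $\mathcal{L}=\{(P,\sigma)\in\overline{U_{2C}}\times[0,1]:F_\sigma(P)=\delta\}$, with slices $\Sigma_\sigma$. The set $\mathcal{L}$ is closed in a compact space, and by (a) it avoids $\partial U_{2C}$; it avoids $\infty$ because $\delta>0$. Since $dF_\sigma\ne0$, it is a compact manifold and the projection $\mathcal{L}\to[0,1]$ is a submersion. By Ehresmann's theorem it is a trivial bundle; concretely, for any Riemannian metric the field $\partial_\sigma-(\rho-\psi)\,|\nabla F_\sigma|^{-2}\,\nabla F_\sigma$ is tangent to $\mathcal{L}$, and its flow identifies all slices with $\Sigma_0$. The complex tangencies of the $\Sigma_\sigma$ thus become a smooth path of contact structures on the closed manifold $\Sigma_0$. Gray's stability theorem says that the members of such a path differ by an isotopy, so $\Sigma_0$ and $\Sigma_1$ are contactomorphic.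

By (b) and (c), $\Sigma_1$ is the whole level set $\{\rho=\delta\}$, which is Milnor fillable by definition. By (a) for $\sigma=0$ we have $1/\delta>2C$, so $\Sigma_0$ is the whole level set $\{\psi=\delta\}$, which is $(Y,\ker\alpha)$ by Lemma~\ref{lem:psi}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $B$ from Proposition~\ref{prop:root} and $(W,\lambda)$ from Proposition~\ref{prop:domain}, which gives (b) and $(\partial W,\ker\lambda|_{\partial W})=(Y,\ker\alpha)$. By Lemma~\ref{lem:orientation} there is a diffeomorphism from $Y$, oriented by $\alpha\wedge d\alpha$, to $\mathbf{T}_A=\partial P_{\mathbf{a}}$ that preserves orientation. It carries $\ker\alpha$ to a contact structure on the oriented manifold $\mathbf{T}_A$ that is Milnor fillable by Proposition~\ref{prop:milnor}. By \cite{CNP} this structure is contactomorphic to $\xi_{can}$.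
\end{proof}

The proof never compares the resolution $\widetilde{S}$ with the plumbing $P_{\mathbf{a}}$; Lemma~\ref{lem:orientation} and the uniqueness theorem make this unnecessary. The condition $\det B=-1$ has been used three times: it lets $\beta$ exchange the ends of $X$, it kills the rational $H_2$ and $H_3$ of $N_B$, and it provides the orientation-reversing diffeomorphism of $Y$.

\section{Constraints on rational homology circles}\label{sec:constraints}

Let $W$ and $Y=\mathbf{T}_A$ be as in Theorem~\ref{thm:constraints}, and let $\tau=\operatorname{tr}A$. The rational homology of $W$ and $Y$ does not see the monodromy, since the fiber is torsion in $H_1(Y)$. The infinite cyclic cover does see it, and there duality shows that exactly half of the first homology of the boundary survives in the interior. The parity of $d$ and the square both come from this halving.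

\subsection*{Algebraic preliminaries}
Let $\Lambda=\mathbb{Q}[t,t^{-1}]$, a principal ideal domain. A finitely generated torsion $\Lambda$-module $N\cong\bigoplus_j\Lambda/(g_j)$ is finite dimensional over $\mathbb{Q}$. Let $\chi_N$ be the characteristic polynomial of $t$ on $N$. It is monic of degree $\dim_{\mathbb{Q}}N$ with $\chi_N(0)\ne0$, it is multiplicative in short exact sequences, and it equals $\prod_jg_j$ up to a unit; by the Smith normal form it equals, up to a unit, the determinant of any square presentation matrix. Let $\overline{N}$ be $N$ with $t$ acting as $t^{-1}$. Then $\chi_{\overline{N}}=\chi_N^*$, where $f^*(t)=t^{\deg f}f(t^{-1})/f(0)$. The functor $\operatorname{Ext}(-,\Lambda)=\operatorname{Ext}^1_\Lambda(-,\Lambda)$ is exact on finitely generated torsion modules, because $\operatorname{Hom}(-,\Lambda)$ vanishes on them and $\operatorname{Ext}^2_\Lambda=0$. It preserves $\chi$, because $\operatorname{Ext}(\Lambda/(g),\Lambda)\cong\Lambda/(g)$.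

Let $\phi\colon H_1(W)\to\mathbb{Z}$ be the quotient by torsion, $\widetilde{W}\to W$ the corresponding infinite cyclic cover with deck generator $t$, and $\widetilde{Y}\subset\widetilde{W}$ the preimage of $Y$. The rational cellular chains of $\widetilde{W}$, $\widetilde{Y}$ and the pair are finite complexes of free $\Lambda$-modules. Their homology is denoted $H_*(-;\Lambda)$, and the cohomology of the dual complexes $\operatorname{Hom}_\Lambda(-,\Lambda)$ is denoted $H^*(-;\Lambda)$. Since $H_1(W,Y;\mathbb{Q})\cong H^3(W;\mathbb{Q})=0$, the map $H_1(Y;\mathbb{Q})\to H_1(W;\mathbb{Q})$ is onto, so $\phi(H_1(Y))=d\mathbb{Z}$ with $d\ge1$. This $d$ is the index in the theorem.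

\begin{lemma}\label{lem:torsion}
The modules $H_i(W;\Lambda)$ and $H_i(Y;\Lambda)$ are torsion. On $H=H_1(Y;\Lambda)$ we have $t^{2d}-\tau t^d+1=0$, and $\chi_H=P_d:=t^{2d}-\tau t^d+1$.
\end{lemma}

\begin{proof}
The short exact sequence $0\to C_*(\widetilde{W};\mathbb{Q})\xrightarrow{t-1}C_*(\widetilde{W};\mathbb{Q})\to C_*(W;\mathbb{Q})\to0$ gives the Milnor sequence
\[
H_i(W;\Lambda)\xrightarrow{t-1}H_i(W;\Lambda)\to H_i(W;\mathbb{Q})\to H_{i-1}(W;\Lambda)\xrightarrow{t-1}H_{i-1}(W;\Lambda).
\]
For $i\ge2$ the middle term is zero, so $t-1$ is onto $H_i(W;\Lambda)$. For $i=1$, note that $\widetilde{W}$ is connected, so $H_0(W;\Lambda)=\mathbb{Q}$ with $t-1=0$. Then $H_1(W;\mathbb{Q})=\mathbb{Q}\to H_0(W;\Lambda)=\mathbb{Q}$ is onto, hence injective, and $t-1$ is onto $H_1(W;\Lambda)$ as well. If $t-1$ is onto a finitely generated module, it is onto its free quotient $\Lambda^r$, which forces $r=0$. Finally $H_0(W;\Lambda)$ is killed by $t-1$.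

Since $\det(A-I)=2-\tau\neq0$, the image of $H_1(T^2)$ in $H_1(Y)$ is finite and $\phi$ vanishes on it. So $\phi$ on $\pi_1(Y)$ is $\pm d$ times the map induced by $Y\to S^1$. Hence $\widetilde{Y}$ has $d$ components, each a copy of $T^2\times\mathbb{R}$; the map $t$ permutes them cyclically, and $t^d$ acts on each as a generator of the deck group of $T^2\times\mathbb{R}\to Y$, that is, by $A^{\pm1}$ on $H_1(T^2)$. All $H_i(Y;\Lambda)$ are finite dimensional over $\mathbb{Q}$, hence torsion, and $\dim_{\mathbb{Q}}H=2d$. The matrices $A$ and $A^{-1}$ both have characteristic polynomial $x^2-\tau x+1$, which gives the relation. The first homology of one component generates $H$, so $H$ is a quotient of $\Lambda^2/(t^dI-A^{\pm1})\Lambda^2$. This module is spanned over $\mathbb{Q}$ by the $2d$ elements $t^je_i$, $0\le j<d$, so it equals $H$, and $\chi_H=\det(t^dI-A^{\pm1})=P_d$.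
\end{proof}

\begin{lemma}[Fox--Milnor condition]\label{lem:FM}
Let $\mathcal{I}$ be the image of $i_*\colon H_1(Y;\Lambda)\to H_1(W;\Lambda)$ and $f=\chi_{\mathcal{I}}$. Then $P_d=ff^*$ and $\dim_{\mathbb{Q}}\mathcal{I}=d$.
\end{lemma}

\begin{proof}
The kernel of $i_*$ is the image of $\partial\colon H_2(W,Y;\Lambda)\to H_1(Y;\Lambda)$. Poincar\'e--Lefschetz duality with coefficients in $\Lambda$ gives isomorphisms $H_2(W,Y;\Lambda)\cong\overline{H^2(W;\Lambda)}$ and $H_1(Y;\Lambda)\cong\overline{H^2(Y;\Lambda)}$ under which $\partial$ corresponds, up to sign, to restriction. The universal coefficient sequence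
\[
0\to\operatorname{Ext}(H_1(-;\Lambda),\Lambda)\to H^2(-;\Lambda)\to\operatorname{Hom}(H_2(-;\Lambda),\Lambda)\to0
\]
is natural, and its last term vanishes for $W$ and $Y$ by Lemma~\ref{lem:torsion}. So restriction is the map $\operatorname{Ext}(i_*,\Lambda)$. Factor $i_*$ as a surjection onto $\mathcal{I}$ followed by an injection. By exactness, $\operatorname{Ext}(i_*,\Lambda)$ factors as a surjection onto $\operatorname{Ext}(\mathcal{I},\Lambda)$ followed by an injection. Hence $\ker i_*\cong\overline{\operatorname{Ext}(\mathcal{I},\Lambda)}$ has characteristic polynomial $f^*$, and $P_d=\chi_{\mathcal{I}}\,\chi_{\ker i_*}=ff^*$. Comparing degrees gives $2d=2\deg f$.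
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:constraints}]
(a) For $|\tau|\ge3$ we have $(|\tau|-1)^2<\tau^2-4<\tau^2$, so $\tau^2-4$ is not a square and $L=\mathbb{Q}[x]/(x^2-\tau x+1)$ is a quadratic field. By Lemma~\ref{lem:torsion}, letting $x$ act as $t^d$ makes the quotient $\mathcal{I}$ of $H_1(Y;\Lambda)$ a vector space over $L$. Hence $d=\dim_{\mathbb{Q}}\mathcal{I}=2\dim_L\mathcal{I}$ is even.

The polynomials $f$ and $f^*$ are monic rational factors of the monic integral polynomial $P_d$, so they are integral by Gauss's lemma. Their constant terms are $f(0)$ and $1/f(0)$, so $f(0)=\pm1$. Evaluating $P_d=ff^*$ at $t=1$ gives $2-\tau=f(1)^2/f(0)=\pm f(1)^2$.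

(b) Both $Y$ and $W$ are connected, so the sequence of the pair gives $H_1(W,Y)=H_1(W)/\operatorname{im}H_1(Y)$, and $\phi$ maps this group onto $\mathbb{Z}/d$ with $d\ge2$. Lefschetz duality gives $H^3(W)\cong H_1(W,Y)$. A handle decomposition without 3-handles would give a cell complex homotopy equivalent to $W$ with no 3-cells, and then $H^3(W)=0$.

(c) The reduction of $\phi$ modulo $d$ is onto $\mathbb{Z}/d$, so it defines a connected $d$-fold cyclic cover of $W$. It vanishes on $\pi_1(Y)$, so the cover is trivial over $Y$. The symplectic form and the Liouville field near the boundary lift, and they make the cover a strong filling of $d$ copies of $(Y,\xi)$.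

For the domain $W=X/\Gamma$ of Theorem~\ref{thm:main}, $\phi$ is the exponent of $\beta$ in $\Gamma=\pi_1(W)$ and $\pi_1(Y)=\Gamma_0$ maps onto $2\mathbb{Z}$. So $d=2$ and $|H^3(W)|=2$, the least values allowed by (a) and (b).
\end{proof}

For that domain the cover in (c) is $X/\Gamma_0=[-1,1]\times Y$, the manifold with two convex ends from which we started.

\begin{remark}
The hypothesis on the trace enters through $\det(A-I)\neq0$ and through the irreducibility of $x^2-\tau x+1$. The parity of $d$ fails for $A=-I$, where this polynomial is $(x+1)^2$. The map $(\zeta,z)\mapsto(\bar\zeta,\bar z)$ of $S^1\times D^2\subset\mathbb{C}^2$ preserves orientation, and its mapping torus $W$ has boundary $\mathbf{T}_{-I}$ and retracts onto a Klein bottle. So $W$ is a rational homology circle with $H^3(W)=0$, and $d=1$ because the projection to $S^1$ identifies both $H_1(\partial W)/\mathrm{tors}$ and $H_1(W)/\mathrm{tors}$ with $H_1(S^1)$.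
\end{remark}

\begin{remark}
Let $\mathbf{a}\in\mathcal{F}$ and let $\xi$ be any contact structure on $\mathbf{T}_{A(\mathbf{a})}$ with a strong filling that is a rational homology circle. Then $\xi$ is universally tight and has zero Giroux torsion, and by Theorem~\ref{thm:main} the structure $\xi_{can}$ does have such a filling. Indeed, $\xi$ is tight because overtwisted structures are not fillable (Gromov, Eliashberg), and by fact (iii) it is not virtually overtwisted. An overtwisted disk in the universal cover would meet only finitely many of its translates. The group $\mathbb{Z}^2\rtimes_A\mathbb{Z}$ is residually finite, as its quotients $(\mathbb{Z}/N)^2\rtimes\mathbb{Z}/\ell$, with $\ell$ a multiple of the order of $A$ modulo $N$, show. So the disk would embed in a finite cover, which is excluded. Finally, positive Giroux torsion, that is, a contact embedding of $T^2\times[0,1]$ with the structure $\ker(\cos(2\pi r)\,d\theta_1+\sin(2\pi r)\,d\theta_2)$, obstructs strong fillability by Gay's theorem \cite{Gay}.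
\end{remark}

\begin{thebibliography}{9}

\bibitem{CNP} Caubel, N\'emethi and Popescu-Pampu, \emph{Topology} \textbf{45} (2006).

\bibitem{vdD} van den Dries, \emph{Tame Topology and O-minimal Structures}.

\bibitem{DMM} van den Dries, Macintyre and Marker, \emph{Ann. of Math.} \textbf{140} (1994).

\bibitem{Gay} Gay, \emph{Geom. Topol.} \textbf{10} (2006).

\bibitem{vdG} van der Geer, \emph{Hilbert Modular Surfaces}.

\bibitem{HW} Hardy and Wright, Theorem 172.

\bibitem{Hirzebruch} Hirzebruch, Hilbert modular surfaces, \emph{Enseign. Math.} \textbf{19} (1973).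

\bibitem{Simone} Jonathan Simone, Using rational homology circles to construct rational homology balls, arXiv:2006.14509 (2020).

\end{thebibliography}
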